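
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Complements of smooth mixed projective curves}


\begin{abstract}
A strongly mixed homogeneous polynomial of polar degree $q$ in three complex variables and their conjugates defines a real surface $V\subset\mathbb P^2$. It was conjectured that, when $V$ is non-singular, the Milnor fiber is simply connected, or equivalently that $\pi_1(\mathbb P^2\setminus V)$ is cyclic of order $q$. We show that the non-singular surfaces $V$ are, up to ambient isotopy, exactly the smooth surfaces in the homology class $q[L]$, where $L$ is a line. A smooth algebraic curve with a local knot tied into it then disproves the conjecture for every $q\ge 2$. Beyond this we determine exactly which groups are $\pi_1(\mathbb P^2\setminus V)$ for connected $V$, and deduce that the conjecture fails for $q=1$ as well, although it holds if $q=1$ and $V$ is a sphere.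
\end{abstract}

\section{Introduction}

\subsection{The question}

Let
\[
f(\mathbf z,\bar{\mathbf z})=\sum_{I,J}c_{I,J}\,\mathbf z^{I}\bar{\mathbf z}^{J},\qquad \mathbf z=(z_1,z_2,z_3)\in\mathbb C^3,
\]
be a mixed polynomial, not identically zero. It is called \emph{strongly mixed homogeneous} of polar degree $q$ and radial degree $d$ if $|I|-|J|=q$ and $|I|+|J|=d$ whenever $c_{I,J}\ne0$. Throughout, $q$ is a positive integer; so $d\ge q\ge1$. Then
\begin{equation}\label{eq:equivariance}
f(\lambda\mathbf z)=r^{d}e^{iq\theta}f(\mathbf z)\qquad\text{for }\lambda=re^{i\theta}\in\mathbb C^*,
\end{equation}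
where we write $f(\mathbf z)$ for $f(\mathbf z,\bar{\mathbf z})$. Hence the zero set
\[
V=V_f=\{[\mathbf z]\in\mathbb P^2: f(\mathbf z)=0\}
\]
is well defined, and so is the \emph{Milnor fiber} $F=f^{-1}(1)$ of the fibration $f:\mathbb C^3\setminus f^{-1}(0)\to\mathbb C^*$. We call $f$ \emph{non-degenerate} if $f^{-1}(0)$ has an isolated singularity at the origin in the mixed sense: the map $f:\mathbb C^3\to\mathbb R^2$ has rank $2$ at every point of $f^{-1}(0)\setminus\{0\}$. Equivalently, $V$ is non-singular. It is then a closed real surface in the real $4$-manifold $\mathbb P^2$.

A homogeneous holomorphic polynomial of degree $q$ is the case where no conjugates occur, with $d=q$. If it is non-degenerate, $V$ is a smooth algebraic curve, and by Milnor's theorem $F$ is homotopy equivalent to a bouquet of $2$-spheres, so $\pi_1(F)=1$. Multiplication by $e^{2\pi i/q}$ generates a free $\mathbb Z/q$-action on $F$ with quotient $\mathbb P^2\setminus V$; hence $\pi_1(\mathbb P^2\setminus V)\cong\mathbb Z/q$. In the mixed case the covering $F\to\mathbb P^2\setminus V$ is still there (Lemma~\ref{lem:cover}), and one may hope that the answer is the same.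

\begin{conjecture}[Oka \cite{Oka}]
Assume that $f$ is a non-degenerate, strongly mixed homogeneous polynomial of polar degree $q$ in three variables. Then the Milnor fiber $F$ is simply connected. Equivalently, $\pi_1(\mathbb P^2\setminus V)$ is a cyclic group of order $q$.
\end{conjecture}

\subsection{Results}

The conjecture is false for every $q\ge1$. The first step is to see how little a mixed equation constrains $V$. Let $L\subset\mathbb P^2$ be a line. A non-degenerate $f$ defines a section of $\mathcal O(q)$ that is transverse to zero (Section~\ref{sec:isotopy}), and we orient $V_f$ as its zero set. Ambient isotopies between oriented surfaces are understood to respect the orientations.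

\begin{theorem}\label{thm:isotopy}
Let $q\ge1$. A closed oriented smooth surface in $\mathbb P^2$ is ambient isotopic to $V_f$ for some non-degenerate strongly mixed homogeneous $f$ of polar degree $q$ if and only if its homology class is $q[L]$.
\end{theorem}

Only the homology class matters, so we may modify an algebraic curve by any operation of $4$-dimensional topology that preserves it. The simplest one, tying a local knot into the curve, already gives:

\begin{theorem}\label{thm:knot}
For every $q\ge2$ there is a non-degenerate strongly mixed homogeneous polynomial $f$ of polar degree $q$ in three variables such that $V$ is connected of genus $\frac{(q-1)(q-2)}2$ and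
\[
\pi_1(\mathbb P^2\setminus V)\cong\Gamma_q:=\langle x,y\mid xyx=yxy,\ x^q=1\rangle ,
\]
which is not abelian. Hence $\pi_1(F)\ne1$. For $q=2$ the surface $V$ is a sphere, $\pi_1(\mathbb P^2\setminus V)\cong S_3$ and $\pi_1(F)\cong\mathbb Z/3$.
\end{theorem}

Here $V$ is diffeomorphic to a smooth algebraic curve of degree $q$, so neither the degree nor the genus distinguishes it from an algebraic curve. For $q=1$ the group $\Gamma_1$ is trivial and local knots of this kind give nothing. A counterexample for $q=1$ comes out of the complete answer to the natural follow-up question: which groups occur?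

To state it, let $\Gamma$ be a group, $B\Gamma$ a CW complex of type $K(\Gamma,1)$, and $H_k(\Gamma)=H_k(B\Gamma)$. For commuting $z,\mu\in\Gamma$ we write $\langle z,\mu\rangle\in H_2(\Gamma)$ for the image of the fundamental class of the torus under the homomorphism $\mathbb Z^2\to\Gamma$, $(1,0)\mapsto z$, $(0,1)\mapsto\mu$. Let $Z(\mu)$ be the centralizer of $\mu$, and $\langle\!\langle\cdot\rangle\!\rangle$ the normal closure.

An oriented circle bundle $Y$ over a closed connected oriented surface is the boundary of an oriented disc bundle. We orient $Y$ and its fiber as boundaries; the fiber is then a well-defined central element of $\pi_1(Y)$. A homomorphism $\rho:\pi_1(Y)\to\Gamma$ is induced by a map $Y\to B\Gamma$, and $\rho_*[Y]\in H_3(\Gamma)$ is the image of the fundamental class.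

\begin{theorem}\label{thm:groups}
Let $q\ge1$. A group $\Gamma$ is isomorphic to $\pi_1(\mathbb P^2\setminus V)$ for some connected $V$ defined by a non-degenerate strongly mixed homogeneous polynomial of polar degree $q$ if and only if $\Gamma$ is finitely presented and there is $\mu\in\Gamma$ such that
\begin{enumerate}
\item[(a)] $\langle\!\langle\mu\rangle\!\rangle=\Gamma$;
\item[(b)] $H_1(\Gamma)\cong\mathbb Z/q$;
\item[(c)] $H_2(\Gamma)$ is generated by the classes $\langle z,\mu\rangle$ with $z\in Z(\mu)$;
\item[(d)] there are a closed connected oriented surface $\Sigma$, an oriented circle bundle $Y\to\Sigma$ of Euler number $q^2$, and a homomorphism $\rho:\pi_1(Y)\to\Gamma$ sending the fiber to $\mu$, with $\rho_*[Y]=0$ in $H_3(\Gamma)$.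
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:genus}
\begin{enumerate}
\item[(1)] For $q\ge2$ the conjecture fails for connected $V$ in every genus that occurs. Precisely, a connected $V$ of genus $g$ defined by a non-degenerate polynomial of polar degree $q$ exists if and only if $g\ge\frac{(q-1)(q-2)}2$, and for each such $g$ there is one with $\pi_1(\mathbb P^2\setminus V)\cong\Gamma_q$.
\item[(2)] Let $q=1$. If $V$ is a sphere, then $\pi_1(F)=1$. But there is a connected $V$ of polar degree $1$ for which $\pi_1(F)=\pi_1(\mathbb P^2\setminus V)$ is the infinite simple group of Thompson usually denoted by the letter $V$. So the conjecture fails for every $q\ge1$.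
\end{enumerate}
\end{corollary}

\subsection{Where the conditions in Theorem \ref{thm:groups} come from}

The element $\mu$ is a meridian of $V$. Condition (a) says that filling $V$ back in gives the simply connected $\mathbb P^2$; (b) records the degree. In (d), $Y$ is the boundary of a tubular neighborhood of $V$; its Euler number is $V\cdot V=q^2$ and it bounds the complement. Condition (c) says that the second homology of the complement comes from the tori in $Y$ over loops in $V$. So necessity is a short computation (Section~\ref{sec:necessity}). The substance is the converse. The conditions give a map from $\mathbb P^2$ to a model space built from $\Gamma$ and $Y$, and the preimage of a surface in the model is a first approximation to $V$. Adding spheres and tubes then improves the approximation until the group is exactly $\Gamma$; that tubes suffice for this uses (b) and (c) once more. The tube move is in Section~\ref{sec:tube}, the construction in Section~\ref{sec:sufficiency}.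

\subsection{Conventions}\label{sec:conventions}

Surfaces are smooth, closed and oriented; they may be disconnected unless we say otherwise. Homology has $\mathbb Z$-coefficients. We write $h\in H^2(\mathbb P^2)$ for the generator with $h(L)=1$. A \emph{meridian} of a surface $V\subset\mathbb P^2$ is the element of $\pi_1(\mathbb P^2\setminus V)$ given by the positively oriented boundary of a small normal disc, joined to the base point by a path. Moving the disc and changing the path shows that the meridians of one component of $V$ form exactly one conjugacy class. Moreover:
\begin{equation}\label{eq:fill}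
\pi_1(\mathbb P^2\setminus V)\text{ is generated by meridians; if $V$ is connected, it equals }\langle\!\langle m\rangle\!\rangle\text{ for each meridian }m.
\end{equation}
Indeed, let $N$ be a closed tubular neighborhood of $V$ and $Y=\partial N$. For each component of $V$, the corresponding component of $N$ is a disc bundle, and its fundamental group is that of the corresponding component of $Y$ modulo the fiber. By van Kampen, gluing the components of $N$ to the complement one after the other kills exactly the meridians, and the result is $\pi_1(\mathbb P^2)=1$. So the meridians normally generate the group; as their set is closed under conjugation, they generate it.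

\section{Mixed curves as smooth surfaces}\label{sec:isotopy}

Smooth sections of $\mathcal O(q)$ over $\mathbb P^2$ are the same as smooth functions $s:S^5\to\mathbb C$ with
\[
s(e^{i\theta}\mathbf z)=e^{iq\theta}s(\mathbf z);
\]
we call such $s$ \emph{equivariant}. Since the zero set of $s$ consists of whole circle orbits, comparing with a local section of $S^5\to\mathbb P^2$ shows that the section is transverse to zero if and only if $s:S^5\to\mathbb R^2$ has rank $2$ at every point of $s^{-1}(0)$. We then call $s$ transverse. By \eqref{eq:equivariance}, $f|_{S^5}$ is equivariant. The point of the proof is that, conversely, polynomials approximate equivariant functions, and the radial degree can be adjusted on the sphere at no cost because $|\mathbf z|^2=1$ there.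

\begin{proof}[Proof of Theorem \ref{thm:isotopy}]
\emph{Only if.} Let $f$ be non-degenerate and $\mathbf z\in S^5$ a zero of $f$. By \eqref{eq:equivariance}, $f$ vanishes along the ray through $\mathbf z$, so its radial derivative at $\mathbf z$ is zero and $f|_{S^5}$ still has rank $2$ there. Hence $V_f$ is the zero set of a transverse section of $\mathcal O(q)$, and its class is Poincar\'e dual to $c_1(\mathcal O(q))=qh$, that is, $q[L]$.

\emph{If.} Let $V$ be a surface of class $q[L]$.

\emph{A section vanishing exactly on $V$.} Let $\nu$ be the normal bundle of $V$, regarded as a complex line bundle, and identify an open tubular neighborhood $p:N\to V$ with a disc bundle in $\nu$. The bundle $p^*\nu$ over $N$ has a tautological section, transverse to zero and vanishing exactly on $V$. Glue $p^*\nu$ to the trivial bundle over $\mathbb P^2\setminus V$ by identifying, over $N\setminus V$, the tautological section with the constant section $1$. The result is a complex line bundle on $\mathbb P^2$ with a transverse section whose oriented zero set is $V$. Its first Chern class is the Poincar\'e dual of $[V]$, which is $qh$. Line bundles are classified by $c_1$, so the bundle is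 $\mathcal O(q)$, and $V$ is the zero set of a transverse equivariant function $s:S^5\to\mathbb C$.

\emph{Room for perturbation.} Let $\sigma(\mathbf z)$ be the smaller singular value of $ds_{\mathbf z}:T_{\mathbf z}S^5\to\mathbb R^2$. Transversality means that $|s|+\sigma$ is nowhere zero on $S^5$; let $\varepsilon>0$ be its minimum. Singular values change by at most the operator norm of a perturbation. So every function $s'$ on $S^5$ with $\sup|s'-s|+\sup\|ds'-ds\|<\varepsilon$ has rank $2$ along its zero set.

\emph{Approximation.} Extend $s$ to a smooth function near $S^5$ in $\mathbb C^3=\mathbb R^6$. By the $C^1$ version of Weierstrass' theorem there is a polynomial $P$ in $\mathbf z,\bar{\mathbf z}$ such that $P|_{S^5}-s$ has $C^1$-norm less than $\varepsilon$ in the above sense. Put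
\[
P_q(\mathbf z)=\frac1{2\pi}\int_0^{2\pi}e^{-iq\theta}P(e^{i\theta}\mathbf z)\,d\theta .
\]
This is the sum of the terms of $P$ with $|I|-|J|=q$. The same average applied to $s$ returns $s$, because $s$ is equivariant. The average does not increase the $C^1$-norm, because $\mathbf z\mapsto e^{i\theta}\mathbf z$ is an isometry. So $P_q|_{S^5}-s$ also has $C^1$-norm less than $\varepsilon$. Each monomial of $P_q$ has total degree $|I|+|J|\equiv q\pmod 2$. Choose $d\equiv q\pmod 2$ at least as large as all these degrees, and multiply each monomial by
\[
(z_1\bar z_1+z_2\bar z_2+z_3\bar z_3)^{(d-|I|-|J|)/2}.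
\]
The resulting polynomial $f$ has all terms of polar degree $q$ and radial degree $d$, and $f|_{S^5}=P_q|_{S^5}$.

\emph{Isotopy.} All functions $s_t=(1-t)s+tf|_{S^5}$, $0\le t\le1$, are equivariant and have $C^1$-distance less than $\varepsilon$ from $s$, so they are transverse. In particular $f\not\equiv0$. The set $\{([\mathbf z],t):s_t(\mathbf z)=0\}\subset\mathbb P^2\times[0,1]$ is a compact submanifold, and it submerses onto $[0,1]$ because each $s_t$ is transverse. By Ehresmann's theorem and isotopy extension, $V$ is ambient isotopic to $V_f$. Finally, $f$ has rank $2$ along its zeros on $S^5$, hence along $f^{-1}(0)\setminus\{0\}$ by \eqref{eq:equivariance}. So $f$ is non-degenerate.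
\end{proof}

\begin{lemma}\label{lem:cover}
Let $f$ be non-degenerate. The restriction $F\to\mathbb P^2\setminus V$ of the Hopf fibration is a connected regular covering with group $\mathbb Z/q$, and there is an exact sequence
\[
1\to\pi_1(F)\to\pi_1(\mathbb P^2\setminus V)\xrightarrow{\ \chi\ }\mathbb Z/q\to1
\]
in which $\chi$ sends every meridian to a generator. In particular, $\pi_1(F)=1$ if and only if $\pi_1(\mathbb P^2\setminus V)$ is cyclic of order $q$.
\end{lemma}

\begin{proof}
By \eqref{eq:equivariance}, the points of $F$ over $[\mathbf z]\notin V$ are the $\lambda\mathbf z$ with $\lambda=re^{i\theta}$ and $r^de^{iq\theta}f(\mathbf z)=1$. As $d>0$, this fixes $r$, and it fixes $\theta$ modulo $2\pi/q$. If $\mathbf z$ varies in a local section of $S^5\to\mathbb P^2$, the solutions $\lambda$ vary smoothly. So $F\to\mathbb P^2\setminus V$ is a principal $\mathbb Z/q$-covering; let $\chi$ be its monodromy. The surface $V$ is not empty, since its class is $q[L]\ne0$. Let $\Delta$ be a small normal disc and $\sigma:\Delta\to S^5$ a section over it. The function $f\circ\sigma$ has one transverse zero, positive for the orientation of $V$, so its argument increases by $2\pi$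 around $\partial\Delta$. Along $\partial\Delta$ the angle $\theta$ with $r^de^{iq\theta}f(\sigma)=1$ therefore changes by $-2\pi/q$. So $\chi$ sends meridians to a generator; it is onto, and $F$ is connected. The exact sequence is covering theory, and a group of order $q$ mapping onto $\mathbb Z/q$ maps isomorphically.
\end{proof}

\begin{remark}\label{rem:disconnected}
If $V$ may be disconnected, the conjecture fails for a cheap reason. Add to a smooth algebraic curve of degree $q$ a small unknotted $2$-sphere in a disjoint ball. The class is still $q[L]$, and the group becomes the free product $(\mathbb Z/q)*\mathbb Z$. This already shows in $H_1$. For connected $V$ one always has $H_1(\mathbb P^2\setminus V)\cong\mathbb Z/q$ (Section~\ref{sec:necessity}), so the complement of a connected counterexample must have a non-abelian group. All counterexamples below are connected.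
\end{remark}

\section{Local knots}\label{sec:knots}

\subsection{Tying a knot into a surface}

A \emph{$2$-knot} is a smoothly embedded $2$-sphere $K\subset S^4$. Tying it into a surface $V\subset\mathbb P^2$ in a small ball is a connected sum of pairs.

\begin{lemma}\label{lem:knot}
Let $V\subset\mathbb P^2$ be a connected surface with meridian $m$, and $K\subset S^4$ an oriented $2$-knot with meridian $x$. There is a surface in $\mathbb P^2$, diffeomorphic and homologous to $V$, whose complement has fundamental group
\[
\bigl(\pi_1(\mathbb P^2\setminus V)*\pi_1(S^4\setminus K)\bigr)/\langle\!\langle m\,x^{-1}\rangle\!\rangle ,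
\]
and in this group $m=x$ is a meridian of the new surface.
\end{lemma}

\begin{proof}
Remove from $(S^4,K)$ a small standard ball pair centered at a point of $K$. This leaves a properly embedded disc $\Delta\subset D^4$ which is the standard $D^2$ near $\partial D^4$. The complement of the disc in the removed ball pair and its intersection with the boundary sphere, $S^3\setminus S^1$, both have the homotopy type of $S^1$, compatibly. So $\pi_1(D^4\setminus\Delta)=\pi_1(S^4\setminus K)$, and the meridian of $\partial D^2\subset S^3$ maps to a meridian of $K$.

Choose a ball $B\subset\mathbb P^2$ with $(B,B\cap V)\cong(D^4,D^2)$, respecting orientations, and replace $B\cap V$ by $\Delta$. The new surface $V'$ is smooth and diffeomorphic to $V$. It is homologous to $V$, since the difference is a cycle in a ball.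

The pair $(D^4,D^2)$ is the cone on $(S^3,S^1)$, with cone point on $D^2$. So $B\setminus V\cong(\partial B\setminus V)\times(0,1]$, and removing the interior of $B$ does not change the homotopy type of $\mathbb P^2\setminus V$. Now $\mathbb P^2\setminus V'$ is obtained by gluing $D^4\setminus\Delta$ to $\mathbb P^2\setminus(\operatorname{int}B\cup V)$ along $\partial B\setminus V\simeq S^1$, whose generator is a meridian on both sides and a meridian of $V'$. Van Kampen gives the group; replacing $m$ or $x$ by a conjugate gives isomorphic groups.
\end{proof}

We use one $2$-knot, Artin's spun trefoil \cite{Artin}. Let $k\subset B^3$ be a properly embedded arc knotted as a trefoil, so that $G:=\pi_1(B^3\setminus k)$ is the trefoil group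
\[
G=\langle x,y\mid xyx=yxy\rangle,\qquad x\text{ a meridian}.
\]
Put $(S^4,K)=\partial(B^3\times D^2,\,k\times D^2)$. The surface $K=(k\times S^1)\cup(\partial k\times D^2)$ is an annulus with two discs attached, a sphere (after rounding corners). Its complement is the union of $(B^3\setminus k)\times S^1$ and $(S^2\setminus\partial k)\times D^2$, along $(S^2\setminus\partial k)\times S^1$. On fundamental groups this is the pushout of $G\times\mathbb Z\leftarrow\mathbb Z\times\mathbb Z\to\mathbb Z$, where the right-hand map kills the second factor and the first factor is generated by a meridian. The effect is to kill the factor $\mathbb Z$ of $G\times\mathbb Z$. So $\pi_1(S^4\setminus K)\cong G$, and $x$ is a meridian of $K$.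

\subsection{The smallest case: a knotted conic}\label{sec:conic}

Let $C$ be a smooth conic. It is a sphere, and $\pi_1(\mathbb P^2\setminus C)\cong\mathbb Z/2$, generated by a meridian by \eqref{eq:fill}. Tie the spun trefoil into $C$. By Lemma~\ref{lem:knot} the resulting sphere $V_0$ has complement group
\[
\Gamma_2=\langle x,y\mid xyx=yxy,\ x^2=1\rangle .
\]
The braid relation gives $y=(xy)x(xy)^{-1}$, so also $y^2=1$. Then $(xy)^3=(xyx)(yxy)=(xyx)^2=xy\,x^2\,yx=1$. Thus $\Gamma_2$ is a quotient of $\langle x,y\mid x^2,y^2,(xy)^3\rangle=S_3$. Conversely, the transpositions $(1\,2)$ and $(2\,3)$, which generate $S_3$, satisfy the relations of $\Gamma_2$. So $\Gamma_2\cong S_3$. The class of $V_0$ is still $2[L]$, so Theorem~\ref{thm:isotopy} provides a mixed polynomial of polar degree $2$ whose curve is isotopic to $V_0$. Its Milnor fiber has fundamental group $\ker(S_3\to\mathbb Z/2)=\mathbb Z/3$, by Lemma~\ref{lem:cover}. The conjecture fails for $q=2$.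

The example shows the mechanism. In $\mathbb P^2\setminus C$, for a smooth algebraic curve $C$ of degree $q$, the meridian has order $q$. The local knot contributes its full group, of which only the $q$-th power of the meridian is killed. What has to be seen in general is that something non-abelian survives. For $q=1$ the relation $x=1$ kills everything, in accordance with Corollary~\ref{cor:genus}(2) for spheres.

\subsection{All degrees}

\begin{proof}[Proof of Theorem \ref{thm:knot}]
Let $q\ge2$ and let $C=\{z_1^q+z_2^q+z_3^q=0\}$. As recalled in the introduction, $\pi_1(\mathbb P^2\setminus C)\cong\mathbb Z/q$. By \eqref{eq:fill} this abelian group is generated by a meridian, because $C$ is connected. Let $V_0$ be $C$ with the spun trefoil tied in. By Lemma~\ref{lem:knot}, $V_0$ is connected of genus $\frac{(q-1)(q-2)}2$, of class $[C]=q[L]$, and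
\[
\pi_1(\mathbb P^2\setminus V_0)\cong G/\langle\!\langle x^q\rangle\!\rangle=\Gamma_q .
\]

\emph{$\Gamma_q$ is not abelian.} Put $a=e^{2\pi i/q}\ne1$ and
\[
X=\begin{pmatrix}a&1\\0&1\end{pmatrix},\qquad Y=\begin{pmatrix}1&0\\-a&a\end{pmatrix}.
\]
Then
\[
XY=\begin{pmatrix}0&a\\-a&a\end{pmatrix},\qquad (XY)X=\begin{pmatrix}0&a\\-a^2&0\end{pmatrix}=Y(XY).
\]
The matrix $X$ has the two distinct eigenvalues $a$ and $1$, so it is diagonalizable and $X^q=1$. (Here $q\ge2$ is used: for $q=1$ the eigenvalues coincide and $X$ is a non-trivial unipotent.) Hence $x\mapsto X$, $y\mapsto Y$ defines a representation of $\Gamma_q$, and $X\ne Y$ shows $x\ne y$ in $\Gamma_q$. In an abelian group $xyx=yxy$ forces $x=y$. So $\Gamma_q$ is not abelian.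

\emph{Conclusion.} Theorem~\ref{thm:isotopy} gives a non-degenerate $f$ of polar degree $q$ with $V_f$ ambient isotopic to $V_0$. By Lemma~\ref{lem:cover}, $\pi_1(F)$ is the kernel of a homomorphism from $\Gamma_q$ to an abelian group, so it contains $[\Gamma_q,\Gamma_q]\ne1$. The case $q=2$ was computed in Section~\ref{sec:conic}.
\end{proof}

\section{Necessity of the conditions}\label{sec:necessity}

We turn to Theorem~\ref{thm:groups}. Two facts will be used without further comment. A class $\langle z,\mu\rangle$ does not change under simultaneous conjugation of $z$ and $\mu$, because inner automorphisms act trivially on $H_*(\Gamma)$. If $E$ is a connected CW complex with $\pi_1(E)=\Gamma$, then $B\Gamma$ is obtained from $E$, up to homotopy, by attaching cells of dimension at least $3$; hence $H_2(E)\to H_2(\Gamma)$ is onto (Hopf).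

\begin{proof}[Proof of Theorem \ref{thm:groups}, necessity]
Let $V$ be connected and defined by a non-degenerate polynomial of polar degree $q$. By Theorem~\ref{thm:isotopy}, $[V]=q[L]$; this and connectedness are all we use. Let $N$ be a closed tubular neighborhood, $E=\mathbb P^2\setminus\operatorname{int}N$ and $Y=\partial N=\partial E$. Choose the base point in $Y$, put $\Gamma=\pi_1(E)=\pi_1(\mathbb P^2\setminus V)$, and let $\mu\in\Gamma$ be the class of the fiber of $Y\to V$, a meridian. $\Gamma$ is finitely presented because $E$ is a compact manifold. Condition (a) is \eqref{eq:fill}. By excision and the Thom isomorphism,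
\[
H_k(\mathbb P^2,E)\cong H_k(N,Y)\cong H_{k-2}(V),
\]
and the map $H_2(\mathbb P^2)\to H_2(\mathbb P^2,E)\cong H_0(V)=\mathbb Z$ is intersection with $V$, which sends $[L]$ to $q$.

(b) The sequence $H_2(\mathbb P^2)\xrightarrow{\ q\ }\mathbb Z\to H_1(E)\to H_1(\mathbb P^2)=0$ is exact.

(c) Multiplication by $q\ge1$ is injective, so $H_2(E)\to H_2(\mathbb P^2)$ is zero and $H_2(E)$ is the image of $H_3(\mathbb P^2,E)\cong H_1(V)$. The group $H_1(V)$ is generated by loops $\gamma$ based at the image of the base point. The Thom isomorphism takes $\gamma$ to the pulled-back disc bundle $N|_\gamma$, and the boundary of this is the torus $Y|_\gamma$. The fundamental group of the torus is generated by the fiber and a lift $\tilde\gamma$ of $\gamma$, so its class in $H_2(\Gamma)$ is $\pm\langle\tilde\gamma,\mu\rangle$. Since $H_2(E)\to H_2(\Gamma)$ is onto, these classes generate $H_2(\Gamma)$.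

(d) Take $\Sigma=V$ and the bundle $Y\to V$, with $\rho$ induced by inclusion. The Euler number is $V\cdot V=q^2$. Up to sign $[Y]=[\partial E]$, which vanishes in $H_3(E)$, hence in $H_3(\Gamma)$.
\end{proof}

\section{The tube lemma}\label{sec:tube}

To prove sufficiency we need a way to impose relations on a complement group without changing the class of the surface. Joining two places of the surface by a tube identifies two meridians.

\begin{lemma}\label{lem:tube}
Let $V\subset\mathbb P^2$ be a surface, $\pi=\pi_1(\mathbb P^2\setminus V)$, and let $m,m'\in\pi$ be meridians. There is a surface $V'$, homologous to $V$ and obtained by replacing two discs of $V$ by a tube, such that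
\[
\pi_1(\mathbb P^2\setminus V')\cong\pi/\langle\!\langle m\,m'^{-1}\rangle\!\rangle ,
\]
and the meridians of $V'$ are the images of the meridians of $V$. If $m,m'$ belong to different components, these components get joined. Otherwise the genus of their component increases by $1$.
\end{lemma}

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=1]
\begin{scope}
\draw (0,0) ellipse (0.5 and 1.5);
\draw (3.4,0) ellipse (0.5 and 1.5);
\draw[thick] (0,0.65)--(3.4,0.65);
\draw[thick] (0,-0.65)--(3.4,-0.65);
\draw[thick] (0,0) ellipse (0.2 and 0.65);
\draw[thick] (3.4,0) ellipse (0.2 and 0.65);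
\draw[dashed] (0,0)--(3.4,0);
\fill (0,0) circle (1.5pt);
\fill (3.4,0) circle (1.5pt);
\node at (1.7,0.22) {$\delta$};
\node at (1.7,-0.4) {$H$};
\node at (0,1.8) {$V$};
\node at (3.4,1.8) {$V$};
\node at (1.7,0.95) {tube};
\node at (1.7,-2.1) {slice $s=0$};
\end{scope}
\begin{scope}[xshift=6.3cm]
\draw[gray] (-1.2,-1.4) rectangle (4,1.4);
\draw[thick] (0,0)--(2.8,0);
\fill (0,0) circle (2pt);
\fill (2.8,0) circle (2pt);
\draw[->] (0.35,0) arc (0:340:0.35);
\draw[->] (2.45,0) arc (180:520:0.35);
\draw[dashed] (1.4,0) ellipse (2.25 and 1.05);
\draw[->] (1.45,1.05)--(1.35,1.05);
\node at (1.4,0.75) {$\ell$};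
\node at (0,-0.6) {$p$};
\node at (2.8,-0.6) {$p'$};
\node at (1.4,-0.25) {$H$};
\node at (1.4,-2.1) {slice $x=0$};
\end{scope}
\end{tikzpicture}
\caption{Adding a tube along the arc $\delta$; the coordinate $t$ is horizontal. Left: in the slice $s=0$ two pieces of $V$ are parallel discs; $H$ is the solid cylinder between the two inner discs, and $V'$ replaces the inner discs by the side of $H$. Right: in the slice $x=0$ the surface $V$ is the two points $p,p'$, $H$ is the segment, and the surface $V'$ is absent. The loop $\ell$ around the segment bounds a disc in the complement of $V'$. In the complement of $V$ it is the product of the two small loops, which are a meridian and the inverse of a meridian.}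
\label{fig:tube}
\end{figure}

\begin{proof}
\emph{The tube.} Let $m,m'$ be given by paths $\lambda,\lambda'$ from the base point to points $p,p'$ of $V$. Moving an end point along $V$ we may assume $p\ne p'$. After a perturbation, $\lambda^{-1}\lambda'$ is an embedded arc $\delta$ from $p$ to $p'$ through the base point, with interior disjoint from $V$ and orthogonal to $V$ at its ends. At the ends we must match the orientations of $V$. The oriented $2$-planes in the $3$-dimensional normal space of $\delta$ form a $2$-sphere, which is connected. So there is a field of oriented $2$-planes normal to $\delta$ that joins $T_pV$ to $T_{p'}V$ with the opposite orientation. Hence a neighborhood of $\delta$ has coordinates $(x,t,s)$ with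
\[
x\in\mathbb R^2,\ |x|<2,\qquad -\varepsilon<t<1+\varepsilon,\qquad |s|<\varepsilon,
\]
in which $\delta=\{x=0,\ s=0,\ 0\le t\le1\}$ and $V=\{s=0,\ t\in\{0,1\}\}$, where $V$ has the orientation of the $x$-plane at $t=0$ and the opposite one at $t=1$. Put $H=\{|x|\le1,\ 0\le t\le1,\ s=0\}$. Let $V'$ be $V$ with the discs $\{|x|<1,\ s=0,\ t\in\{0,1\}\}$ replaced by $\{|x|=1,\ 0\le t\le1,\ s=0\}$, with corners rounded; see Figure~\ref{fig:tube}. The two end discs of $\partial H$ carry opposite orientations of the $x$-plane, as do the discs of $V$. So $V'=V\pm\partial H$ as oriented cycles, with the sign that cancels both discs. Hence $V'$ is homologous to $V$ and oriented compatibly with $V$ on the common part.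

\emph{The group.} Rounding the corners does not change the complement up to homeomorphism, so we compute with the unrounded $V'$. Let $U=\mathbb P^2\setminus(V\cup H)$. The idea is to compute both complement groups from $\pi_1(U)$. Isomorphisms of fundamental groups are meant up to a change of base point; this does not affect normal closures. First,
\[
\mathbb P^2\setminus V=U\cup W,\qquad W=\{|x|<\tfrac32,\ 0<t<1,\ |s|<\varepsilon\}.
\]
Indeed $H\setminus V=\{|x|\le1,\ 0<t<1,\ s=0\}$ lies in $W$, and $W\cap V=\emptyset$. The set $W$ is contractible. The set $U\cap W=W\setminus H$ is $(0,1)$ times an open $3$-ball minus a closed $2$-disc, so it is homotopy equivalent to $S^2$. Hence $U$ is connected, and by van Kampen the inclusion induces $\pi_1(U)\cong\pi$. Next,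
\[
\mathbb P^2\setminus V'=U\cup W',\qquad W'=\{|x|<1,\ -\varepsilon<t<1+\varepsilon,\ |s|<\varepsilon\}.
\]
Indeed $V'\subset V\cup H$, the difference $(V\cup H)\setminus V'=\{|x|<1,\ 0\le t\le1,\ s=0\}$ lies in $W'$, and $W'\cap V'=\emptyset$. The set $W'$ is contractible. The set $U\cap W'=W'\setminus H$ is the disc $\{|x|<1\}$ times the $(t,s)$-rectangle minus the segment $\{0\le t\le1,\ s=0\}$, so it is homotopy equivalent to a circle, a loop $\ell$ in the slice $x=0$ around the segment. Therefore
\[
\pi_1(\mathbb P^2\setminus V')\cong\pi_1(U)/\langle\!\langle\ell\rangle\!\rangle\cong\pi/\langle\!\langle\ell\rangle\!\rangle .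
\]

To identify $\ell$ in $\pi$, note that the slice $x=0$ meets $V$ in the two points $p,p'$ only. Take as base point the original one, which lies on $\delta$ between $p$ and $p'$. In the rectangle minus these two points, $\ell$ is freely homotopic to the product of the counterclockwise loops around $p$ and around $p'$ that follow $\delta$. The orientations of $V$ at $p$ and $p'$ are opposite in the coordinates, so one of these loops is a meridian and the other the inverse of a meridian. The meridians that follow $\delta$ to $p$ and to $p'$ are $m$ and $m'$, since $\delta=\lambda^{-1}\lambda'$. So $\ell$ is conjugate to $mm'^{-1}$ or to $m^{-1}m'$. The latter is conjugate to $(mm'^{-1})^{-1}$, so in both cases $\langle\!\langle\ell\rangle\!\rangle=\langle\!\langle mm'^{-1}\rangle\!\rangle$. This gives the asserted group.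

\emph{Meridians and components.} Every component of $V'$ contains a part of $V$ away from $H$, and every component of $V$ has such a part. Choose a normal disc there and a path to it in the connected set $U$. The resulting loop is a meridian of $V$ and of $V'$. The meridians of a component form a conjugacy class, and $\pi\to\pi_1(\mathbb P^2\setminus V')$ is onto, so meridians of $V$ map to meridians of $V'$ and all of these are obtained. Finally, the tube either joins two components or lowers the Euler characteristic of one component by $2$, and $V'$ is oriented.
\end{proof}

\begin{example}\label{ex:tube}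
If $m=m'$, the group does not change and the genus goes up by $1$. If we apply the lemma to the surface of Theorem~\ref{thm:knot} with the meridians $x$ and $y$, the group becomes $\Gamma_q/\langle\!\langle xy^{-1}\rangle\!\rangle=\mathbb Z/q$: one tube undoes the effect of the knot on the group.
\end{example}

\section{Sufficiency of the conditions}\label{sec:sufficiency}

Let $\Gamma$ be finitely presented, let $\Gamma,\mu$ satisfy the conditions of Theorem~\ref{thm:groups}, and let $\mathcal C$ be the conjugacy class of $\mu$. By Theorem~\ref{thm:isotopy} it suffices to find a connected surface of class $q[L]$ whose complement has group $\Gamma$.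

\medskip
\noindent\textbf{Strategy.} Suppose $V$ is given, with complement $E$ and tubular neighborhood $N$. Attaching cells of dimension at least $3$ to $E$ turns $E$ into $B\Gamma$ and $\mathbb P^2=N\cup_YE$ into $X=N\cup_YB\Gamma$. Then $V$ is the preimage of the zero section of $N$ under the inclusion $\mathbb P^2\to X$. We run this backwards. From $\Gamma$ and the bundle in (d) we build $X$ (Sections~\ref{sec:enlarge} and~\ref{sec:model}). Then we find a map $\mathbb P^2\to X$ of the right degree (Section~\ref{sec:map}) and take the preimage of the zero section. This gives a surface of class $q[L]$ together with a homomorphism $\varphi$ from its group to $\Gamma$ that sends meridians into $\mathcal C$. In general $\varphi$ need not be onto or injective, and the surface need not be connected. Adding spheres and tubes repairs this (Section~\ref{sec:repair}). Tubes impose only relations of the form $m=m'$ between meridians. That these suffice to kill $\ker\varphi$ is the last use of condition (c).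

\subsection{Enlarging the surface}\label{sec:enlarge}

Let $\Sigma,Y,\rho$ be as in (d), let $c$ be the fiber of $Y$, and let $D\to\Sigma$ be the disc bundle with boundary $Y$. The space $X$ should satisfy $H_2(X)\cong\mathbb Z$. For this the tori in $Y$ must hit all of $H_2(\Gamma)$. We first arrange that:
\begin{equation}\label{eq:onto}
\text{the map }H_1(\Sigma)\cong H_3(D,Y)\xrightarrow{\ \partial\ }H_2(Y)\xrightarrow{\rho_*}H_2(\Gamma),\quad[\gamma]\mapsto\rho_*[Y|_\gamma],\text{ is onto.}
\end{equation}

Since $\Gamma$ is finitely presented, $H_2(\Gamma)$ is finitely generated. So by (c) it is generated by finitely many classes $\langle z_1,\mu\rangle,\dots,\langle z_k,\mu\rangle$ with $z_i\in Z(\mu)$. Attach $k$ orientable three-dimensional $1$-handles to $\Sigma\times1\subset\Sigma\times[0,1]$. The result $W$ is an oriented cobordism from $\Sigma$ to a connected surface $\Sigma'$, the connected sum of $\Sigma$ and $k$ tori. Fix a point $*\in\Sigma$ such that $*\times1$ lies outside the feet of the handles; we join base points over $*\times0$ and $*\times1$ along $*\times[0,1]$. Let $\beta_i$ be a loop in $\Sigma'$ based at $*\times1$ that runs once along the $i$-th handle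 and otherwise stays in $\Sigma\times1$ outside the feet. Then $W\simeq\Sigma\vee\bigvee_kS^1$, with the circles represented by $\beta_1,\dots,\beta_k$. In particular $H^2(W)\cong H^2(\Sigma)$, so the circle bundle $Y$ extends to an oriented circle bundle $\mathcal Y\to W$. Let $Y'$ be its restriction to $\Sigma'$. Its Euler number is $q^2$, since $\Sigma'$ is homologous to $\Sigma$ in $W$.

Let $t_i\in\pi_1(\mathcal Y)$ be a lift of $\beta_i$ that lies in $Y'$. Over $\Sigma\vee\bigvee_kS^1$ the bundle $\mathcal Y$ is the union of $Y$ and $k$ tori, glued along a fiber. So by van Kampen $\pi_1(\mathcal Y)$ is generated by $\pi_1(Y)$ and $t_1,\dots,t_k$, with the only additional relations that the $t_i$ commute with $c$. Since $z_i$ commutes with $\mu=\rho(c)$, the homomorphism $\rho$ extends to $\pi_1(\mathcal Y)$ by $t_i\mapsto z_i$. Let $\rho'$ be its restriction to $\pi_1(Y')$; it sends the fiber to $\mu$. Moreover $\rho'_*[Y']=\rho_*[Y]=0$, because $\mathcal Y$ is an oriented cobordism from $Y$ to $Y'$ on which the homomorphism is defined. The torus $Y'|_{\beta_i}$ has fundamental group generated by $t_i$ and $c$, so its class in $H_2(\Gamma)$ is $\pm\langle z_i,\mu\rangle$. Replacing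 $(\Sigma,Y,\rho)$ by $(\Sigma',Y',\rho')$, and $D$ accordingly, we obtain \eqref{eq:onto}.

\subsection{The model space}\label{sec:model}

Let $M$ be the mapping cylinder of a map $Y\to B\Gamma$ inducing $\rho$, and put
\[
X=D\cup_YM .
\]
We regard $\Sigma\subset D\subset X$ as the zero section. Then $X\setminus\Sigma$ deformation retracts to $M\simeq B\Gamma$. As in \eqref{eq:fill}, $\pi_1(X)=\Gamma/\langle\!\langle\mu\rangle\!\rangle=1$ by (a). By excision and the Thom isomorphism,
\[
H_k(X,M)\cong H_k(D,Y)\cong H_{k-2}(\Sigma).
\]
Let $u\in H^2(X)$ be the image of the Thom class in $H^2(D,Y)\cong H^2(X,M)$. So $u$ counts intersections with $\Sigma$.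

\medskip
\noindent\emph{Degree two.} Consider the exact sequence of the pair $(X,M)$:
\[
H_1(\Sigma)\to H_2(\Gamma)\to H_2(X)\xrightarrow{\ u\ }H_0(\Sigma)=\mathbb Z\to H_1(\Gamma).
\]
The first map is the one in \eqref{eq:onto}, hence onto, so $u$ is injective on $H_2(X)$. The last map sends $1$ to $[\mu]$, which generates $H_1(\Gamma)$ by (a); since $H_1(\Gamma)\cong\mathbb Z/q$ by (b), its kernel is $q\mathbb Z$. Hence $H_2(X)\cong\mathbb Z$ has a generator $\alpha$ with $u(\alpha)=q$. As $X$ is simply connected, $H^2(X)=\mathbb Zv$ with $v(\alpha)=1$, and
\[
u=qv .
\]

\noindent\emph{Degree four.} In the exact sequence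
\[
H_4(X)\to H_4(X,M)\cong\mathbb Z[D,Y]\xrightarrow{\ \partial\ }H_3(\Gamma)
\]
we have $\partial[D,Y]=\rho_*[Y]=0$ by (d). So some $\zeta\in H_4(X)$ maps to $[D,Y]$. Since $u$ comes from the Thom class, $\langle u^2,\zeta\rangle$ is the cup product of the Thom class with $u|_D$, evaluated on $[D,Y]$. This is the self-intersection number of $\Sigma$ in $D$, which equals the Euler number $q^2$. With $u=qv$ we get
\begin{equation}\label{eq:vsquare}
\langle v^2,\zeta\rangle=1 .
\end{equation}
Thus $v(\zeta\cap v)=\pm1$, and the map $\cap\,v:H_4(X)\to H_2(X)\cong\mathbb Z$ is onto.

So far $X$ looks like $\mathbb P^2$ through the eyes of $v$: there is a $2$-dimensional class on which $v$ is $1$ and a $4$-dimensional class on which $v^2$ is $1$. We now use this to map $\mathbb P^2$ itself to $X$.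

\subsection{A map from the projective plane}\label{sec:map}

\begin{lemma}\label{lem:map}
There is a map $\psi:\mathbb P^2\to X$ with $\psi^*v=h$, and hence $\psi^*u=qh$.
\end{lemma}

\begin{proof}
Recall that $\mathbb P^2=S^2\cup_\eta D^4$, where $S^2$ is a line and $\eta:S^3\to S^2$ is the Hopf map. By Hurewicz $\pi_2(X)=H_2(X)$, so $\alpha$ is represented by a map $S^2\to X$, and $v(\alpha)=1$. It extends over $D^4$ if and only if $\alpha\circ\eta=0$ in $\pi_3(X)$. If it does, the extension $\psi$ satisfies $\psi^*v=h$, since both sides take the value $1$ on the line.

So we must show $\alpha\circ\eta=0$. In homology this is clear: the Hurewicz image $\alpha_*\eta_*[S^3]$ vanishes because $H_3(S^2)=0$. Hence it is enough to prove that the Hurewicz map $\pi_3(X)\to H_3(X)$ is injective. To compute $\pi_3(X)$ homologically we pass to a $2$-connected space. Let $\kappa:Q\to X$ be the principal circle bundle with Euler class $v$. In its homotopy sequence the boundary map $\pi_2(X)\to\pi_1(S^1)=\mathbb Z$ is $\pm v$, an isomorphism. So $\pi_1(Q)=\pi_2(Q)=0$, and $\kappa_*:\pi_3(Q)\to\pi_3(X)$ is an isomorphism. By Hurewicz $\pi_3(Q)\cong H_3(Q)$. In the Gysin sequence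
\[
H_4(X)\xrightarrow{\ \cap v\ }H_2(X)\to H_3(Q)\xrightarrow{\ \kappa_*\ }H_3(X)
\]
the first map is onto by \eqref{eq:vsquare}, so $\kappa_*$ is injective on $H_3$. By naturality, the Hurewicz map of $X$ in degree $3$ is the composition $\pi_3(X)\cong\pi_3(Q)\cong H_3(Q)\hookrightarrow H_3(X)$, which is injective.
\end{proof}

\subsection{Repairing the preimage}\label{sec:repair}

\textbf{A surface with a homomorphism to $\Gamma$.} By a small homotopy supported over the interior of $D$, make $\psi$ smooth over a neighborhood of $\Sigma$ in $D$ and transverse to $\Sigma$. Put $V_0=\psi^{-1}(\Sigma)$, oriented so that $\psi$ preserves the orientation of the normal bundles. The class $[V_0]$ is Poincar\'e dual to $\psi^*u=qh$, so $[V_0]=q[L]$. The map $\psi$ induces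
\[
\varphi:\pi_1(\mathbb P^2\setminus V_0)\to\pi_1(X\setminus\Sigma)=\Gamma .
\]
A small normal disc of $V_0$ is carried to a small disc transverse to $\Sigma$, with the same orientation, and $\Sigma$ is connected; so $\varphi$ sends every meridian into the class $\mathcal C$ of $\mu$. From here on we use only the pair consisting of the surface of class $q[L]$ and a homomorphism $\varphi$ with this property.

\medskip
\noindent\textbf{Making $\varphi$ onto.} Add a small unknotted $2$-sphere in a ball disjoint from the surface. This does not change the homology class. By van Kampen the group $\pi$ becomes $\pi*\langle x\rangle$, with $x$ a meridian of the sphere. We extend $\varphi$ by $x\mapsto c$ with any chosen $c\in\mathcal C$. By (a), $\Gamma$ is generated by $\mathcal C$; being finitely generated, it is generated by finitely many elements of $\mathcal C$. Adding a sphere for each of these, we may assume that $\varphi$ is onto.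

\medskip
\noindent\textbf{Making the surface connected.} If there are at least two components, choose meridians $m,m'$ of two of them. Both $\varphi(m)$ and $\varphi(m')$ lie in $\mathcal C$, and $\varphi$ is onto, so after conjugating $m'$ we have $\varphi(m)=\varphi(m')$. Lemma~\ref{lem:tube} joins the two components, and $\varphi$ descends to the new group. It is still onto and still sends meridians into $\mathcal C$. Repeating this we obtain a connected surface $V_1$ of class $q[L]$ and
\[
\varphi:\pi:=\pi_1(\mathbb P^2\setminus V_1)\to\Gamma\quad\text{onto, with meridians going into }\mathcal C .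
\]

\medskip
\noindent\textbf{Killing the kernel.} A tube can kill $mm'^{-1}$ whenever $\varphi(m)=\varphi(m')$. Let us kill all of these at once, algebraically. Put
\[
R=\{mm'^{-1}: m,m'\text{ meridians of }V_1,\ \varphi(m)=\varphi(m')\},\qquad \pi'=\pi/\langle\!\langle R\rangle\!\rangle ,
\]
and let $\varphi':\pi'\to\Gamma$ be the induced map.

\begin{lemma}\label{lem:kernel}
The map $\varphi':\pi'\to\Gamma$ is an isomorphism.
\end{lemma}

\begin{proof}
It is onto, because $\varphi$ is. Let $M'\subset\pi'$ be the image of the set of meridians. It is closed under conjugation. It generates $\pi'$ by \eqref{eq:fill}. By the definition of $R$, $\varphi'$ is injective on $M'$.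

Let $A=\ker\varphi'$. If $k\in A$ and $x\in M'$, then $kxk^{-1}\in M'$ has the same image as $x$, so $kxk^{-1}=x$. As $M'$ generates $\pi'$, the subgroup $A$ is central. So $\pi'$ is a central extension of $\Gamma$, and the five-term exact sequence of the extension reads
\[
H_2(\pi')\to H_2(\Gamma)\to A\to H_1(\pi')\to H_1(\Gamma)\to0 .
\]
We show that the first map is onto and that $H_1(\pi')\to H_1(\Gamma)$ is injective; then both maps at $A$ are zero, and $A=0$.

\emph{$H_1$.} Since $V_1$ is connected of class $q[L]$, the computation of Section~\ref{sec:necessity}(b) gives $H_1(\pi)\cong\mathbb Z/q$. So $H_1(\pi')$ has at most $q$ elements. It maps onto $H_1(\Gamma)\cong\mathbb Z/q$, so it maps isomorphically.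

\emph{$H_2$.} Since $\varphi'$ is onto and sends $M'$ into $\mathcal C$, after conjugation there is $x\in M'$ with $\varphi'(x)=\mu$. Let $z\in Z(\mu)$ and let $\tilde z\in\pi'$ be a lift. Then $\tilde zx\tilde z^{-1}\in M'$ maps to $z\mu z^{-1}=\mu$, hence equals $x$. So $\tilde z$ commutes with $x$, the class $\langle\tilde z,x\rangle\in H_2(\pi')$ is defined, and it maps to $\langle z,\mu\rangle$. By (c) these classes generate $H_2(\Gamma)$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:groups}, sufficiency]
By Lemma~\ref{lem:kernel}, $\ker\varphi=\langle\!\langle R\rangle\!\rangle$. It remains to see that finitely many elements of $R$ suffice. The group $\pi$ is finitely generated; write it as a quotient of a finitely generated free group $\Phi$. Since $\Gamma$ is finitely presented, $\ker(\Phi\to\Gamma)$ is the normal closure of a finite set. The image of this set in $\pi$ normally generates $\ker\varphi$. Each of its elements is a finite product of conjugates of elements of $R$ and their inverses. So $\ker\varphi$ is the normal closure of a finite set $m_1m_1'^{-1},\dots,m_km_k'^{-1}$ in $R$. Apply Lemma~\ref{lem:tube} to $(m_1,m_1')$, then to the images of $(m_2,m_2')$,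 and so on. This is possible because the images of meridians are again meridians. The result is a connected surface of class $q[L]$ with complement group $\pi/\ker\varphi=\Gamma$. Theorem~\ref{thm:isotopy} makes it, up to ambient isotopy, the zero set of a non-degenerate strongly mixed homogeneous polynomial of polar degree $q$.
\end{proof}

\begin{remark}
Condition (c) entered twice: to make $H_2(X)$ infinite cyclic, and to exclude a central extension of $\Gamma$ in Lemma~\ref{lem:kernel}. Condition (d) supplied the bundle from which $X$ is built; its Euler number and the vanishing of $\rho_*[Y]$ gave \eqref{eq:vsquare}, which makes the Hopf obstruction vanish. The construction does not control the genus: $\Sigma$ is only an auxiliary surface, $V_0$ is its preimage under $\psi$, and the added spheres and tubes change $V_0$ further.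
\end{remark}

\section{Genus, and polar degree one}\label{sec:corollary}

\begin{proof}[Proof of Corollary \ref{cor:genus}]
(1) A connected $V$ has class $q[L]$ by Theorem~\ref{thm:isotopy}. So $g\ge\frac{(q-1)(q-2)}2$ by the Thom conjecture, proved by Kronheimer and Mrowka \cite{KM}; for $q\le2$ the bound is trivial. Conversely, start with the surface of Theorem~\ref{thm:knot}, which realizes equality, and apply Lemma~\ref{lem:tube} repeatedly with $m=m'$. The class and the group $\Gamma_q$ do not change, the genus goes up by $1$ each time, and Theorem~\ref{thm:isotopy} applies. Since $\Gamma_q$ is not abelian, Lemma~\ref{lem:cover} shows that the conjecture fails for all these surfaces.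

(2) Let $q=1$. By Lemma~\ref{lem:cover} the map $F\to\mathbb P^2\setminus V$ is then a one-sheeted covering, a diffeomorphism.

\emph{Spheres.} If $V$ is a sphere, the boundary $Y$ of its tubular neighborhood is the circle bundle of Euler number $V\cdot V=1$ over $S^2$, which is $S^3$. So the fiber of $Y$ is null-homotopic in $Y$, and the meridian $\mu$ is trivial. By \eqref{eq:fill}, $\pi_1(\mathbb P^2\setminus V)=\langle\!\langle\mu\rangle\!\rangle=1$.

\emph{A counterexample.} This computation indicates what to look for: a circle bundle of Euler number $1$ over a surface of positive genus, in which the fiber is a product of commutators, mapped to a group with no homology to obstruct. Let $\mathcal V$ be Thompson's group usually denoted by the letter $V$. It is finitely presented, infinite and simple \cite{CFP}, and it is acyclic, that is, $H_i(\mathcal V)=0$ for all $i>0$ \cite{SW}. For each $k$ it contains the group of permutations of the $2^k$ standard dyadic intervals of length $2^{-k}$. With $k=2$ we find in $\mathcal V$ a dihedral group of order $8$, generated by an element $a$ of order $4$ and a reflection $b$. From $bab^{-1}=a^{-1}$ we get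
\[
\mu:=[a,b]=a\,(ba^{-1}b^{-1})=a^2\ne1 .
\]
This element commutes with $a$ and $b$, and $\mu^{-1}=\mu$. We check the conditions of Theorem~\ref{thm:groups} for $\Gamma=\mathcal V$ and $q=1$. Condition (a) holds because $\mathcal V$ is simple; (b) and (c) hold because $H_1(\mathcal V)=H_2(\mathcal V)=0$. For (d) take $\Sigma=T^2$ and the circle bundle $Y$ of Euler number $1$. Then
\[
\pi_1(Y)=\langle\tilde a,\tilde b,c\mid c\text{ central},\ [\tilde a,\tilde b]=c^{\pm1}\rangle ,
\]
with $c$ the fiber and the sign depending on conventions. Because $\mu=\mu^{-1}$, the assignment $\tilde a\mapsto a$, $\tilde b\mapsto b$, $c\mapsto\mu$ is a homomorphism $\rho$ for either sign, and $\rho_*[Y]\in H_3(\mathcal V)=0$. So Theorem~\ref{thm:groups} gives a connected $V$ of polar degree $1$ with $\pi_1(F)=\pi_1(\mathbb P^2\setminus V)\cong\mathcal V$. Together with Theorem~\ref{thm:knot}, the conjecture fails for every $q\ge1$.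
\end{proof}

\begin{remark}
For $q=1$ we do not determine the smallest genus of a connected counterexample. It is at least $1$ by Corollary~\ref{cor:genus}(2). If a connected counterexample of genus $g$ exists, then by Lemma~\ref{lem:tube} with $m=m'$ there is one of every genus $g'\ge g$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Artin}
E. Artin, \emph{Zur Isotopie zweidimensionaler Fl\"achen im $R_4$}, 1925.

\bibitem{CFP}
Cannon, Floyd and Parry, \emph{Introductory notes on Richard Thompson's groups}, Enseign. Math. 42 (1996).

\bibitem{KM}
Kronheimer and Mrowka, \emph{The genus of embedded surfaces in the projective plane}, Math. Res. Lett. 1 (1994).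

\bibitem{Oka}
Mutsuo Oka, \emph{Smooth mixed projective curves and a conjecture}, arXiv:1711.09537 (2017).

\bibitem{SW}
Szymik and Wahl, \emph{The homology of the Higman--Thompson groups}, Invent. Math. 216 (2019).

\end{thebibliography}

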